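# Weak dominance and the monotonicity of normalized Jack polynomials

## 1. Theorem A, and what each of its three conditions says

Throughout, $n\ge 1$, $x=(x_1,\dots,x_n)$ and $\mathbf 1=(1,\dots,1)\in\mathbb R^n$. All partitions have length at most $n$ and are padded with zeros to $n$ entries. $P_\lambda(x;\tau)$ is the monic Jack polynomial in $n$ variables with parameter $\tau$ (in Macdonald's notation $P^{(\alpha)}_\lambda$ with $\alpha=1/\tau$), and
$$\Omega_\lambda(x;\tau)=\frac{P_\lambda(x;\tau)}{P_\lambda(\mathbf 1;\tau)},\qquad D_x(\tau)=\Omega_\lambda(x;\tau)-\Omega_\mu(x;\tau).$$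
We say that $\lambda$ *weakly dominates* $\mu$ if $\lambda_1+\dots+\lambda_k\ge\mu_1+\dots+\mu_k$ for all $1\le k\le n$. Put
$$\mathbb F^{\mathbb R}_{\ge0}=\{f/g \mid f\in\mathbb R_{\ge0}[\tau],\ g\in\mathbb Z_{\ge0}[\tau]\setminus\{0\}\}.$$
A point $x$ is called *constant* if $x=b\mathbf 1$ for some real $b$.

**Theorem A.** Let $\lambda,\mu$ be partitions of length at most $n$, with no condition on $|\lambda|$ and $|\mu|$. For each $\tau_0\in[0,\infty]$ the following are equivalent.

1. $\lambda$ weakly dominates $\mu$.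
2. $D_x(\tau)\in\mathbb F^{\mathbb R}_{\ge0}$ for every $x\in[1,\infty)^n$. (For each fixed $x$, $D_x$ is a rational function of $\tau$.)
3. $D_x(\tau_0)\ge0$ for every $x\in[1,\infty)^n$.

If (1) holds, $\lambda\ne\mu$, and $x\in[1,\infty)^n$ is not constant, then $\Omega_\lambda(x;\tau)>\Omega_\mu(x;\tau)$ for all $\tau\in(0,\infty)$.

Condition (1) is combinatorial: $n$ inequalities between integers. Condition (3) is analytic, at a single parameter value. Condition (2) is an algebraic positivity statement about all $\tau$ at once. Neither (1) nor (2) mentions $\tau_0$, so inequality (3) at one value of $\tau_0$ already forces it at all of them.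

Special values of $\tau$ give familiar polynomials: $P_\lambda(x;1)=s_\lambda$ (Schur), $P_\lambda(x;0)=m_\lambda$ (monomial), $P_\lambda(x;1/2)$ is the zonal polynomial, and $P_\lambda(x;\infty)$, understood as a limit, is $e_{\lambda'}$. The equivalence of (1) and (3) for $\tau_0=1$ is a result of Khare and Tao. The statement of Theorem A comes from Hong Chen and Siddhartha Sahi, "Monotonicity for generalized binomial coefficients and Jack positivity", arXiv:2508.05759 (2025), where it is the source of the problem treated here.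

Sections 2–10 prove Theorem A. Section 11 states and proves a list of strengthenings, Theorem B, which Theorem A does not use.

## 2. Partitions, Jack polynomials, and the facts we cite

**Notation.** Let $c_k=\sum_{i\le k}(\lambda_i-\mu_i)$, with $c_0=0$. So (1) says $c_1,\dots,c_n\ge0$. Let $|x|=x_1\cdots x_n$ for a point $x$ (while $|\lambda|=\sum\lambda_i$ for a partition), $V(x)=\prod_{i<j}(x_i-x_j)$, $\delta=(n-1,\dots,1,0)$, $E=\sum_ix_i\partial_i$, and let $\epsilon_1,\dots,\epsilon_n$ be the standard basis of $\mathbb R^n$. The symbol $\le$ between partitions is dominance order: weak dominance together with equal size.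

**Example (weak dominance).** For $n=2$, $(2,0)$ weakly dominates $(1,1)$ and also $(1,0)$. The partitions $(2,2)$ and $(3,0)$ are incomparable: $2<3$ but $4>3$.

**Definition (Jack polynomials).** $P_\lambda=m_\lambda+\sum_{\nu<\lambda}c_{\lambda\nu}(\tau)m_\nu$, and the $P_\lambda$ are orthogonal for $\langle p_\rho,p_\sigma\rangle=\delta_{\rho\sigma}z_\rho\alpha^{\ell(\rho)}$, $\alpha=1/\tau$. One has $P_\lambda(\mathbf 1;\tau_0)>0$ for every $\tau_0\in[0,\infty]$.

**Example (a Jack polynomial).** $P_{(2)}=m_{(2)}+\frac{2\tau}{1+\tau}m_{(1,1)}$. At $\tau=0,1,\infty$ the coefficient is $0,1,2$, which gives $m_{(2)}$, $s_{(2)}$, $e_1^2$.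

**Example (the cone $\mathbb F^{\mathbb R}_{\ge0}$).** The polynomial $\tau^2-\tau+1$ has a negative coefficient, yet $\tau^2-\tau+1=\frac{\tau^3+1}{\tau+1}$ lies in $\mathbb F^{\mathbb R}_{\ge0}$. On the other hand $(\tau-1)^2$ does not: a nonzero element $f/g$ of the cone is strictly positive on $(0,\infty)$.

We cite four published facts.

* **(F1)** (Stanley 1989; Macdonald, *Symmetric Functions and Hall Polynomials*, Ch. VI) The operator
$$D^{(n)}_\tau=\sum_ix_i^2\partial_i^2+2\tau\sum_{i\ne l}\frac{x_i^2}{x_i-x_l}\partial_i$$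
acts triangularly on the $m_\nu$ with respect to dominance order, and $D^{(n)}_\tau P_\lambda=e_n(\lambda)P_\lambda$ with $e_n(\lambda)=\sum\lambda_i(\lambda_i-1)+2\tau\sum(n-i)\lambda_i$.
* **(F2)** (Sekiguchi, Debiard; Macdonald, Ch. VI §3 Ex. 3) With $\hat\partial_i=x_i\partial_i$ and
$$S(X)=V(x)^{-1}\sum_{w\in S_n}\operatorname{sgn}(w)\,x^{w\delta}\prod_i\big(X+\tau(w\delta)_i+\hat\partial_i\big)$$
one has $S(X)P_\lambda=\prod_i(X+\lambda_i+\tau(n-i))\,P_\lambda$.
* **(F3)** (Knop–Sahi, Invent. Math. 128 (1997)) The monomial coefficients of $\prod_{s\in\lambda}(\alpha a(s)+l(s)+1)\,P^{(\alpha)}_\lambda$ lie in $\mathbb Z_{\ge0}[\alpha]$. Here $a(s),l(s)$ are the arm and leg lengths of the box $s$. Putting $\alpha=1/\tau$ and clearing powers of $\tau$: each $c_{\lambda\nu}(\tau)$ is $u/v$ with $u,v\in\mathbb Z_{\ge0}[\tau]$, $v\ne0$. (For $\lambda=(2)$ the product is $1+\alpha$, and $(1+\alpha)P_{(2)}=(1+\alpha)m_{(2)}+2m_{(1,1)}$.)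
* **(F4)** (Pólya; Hardy–Littlewood–Pólya, *Inequalities*, Thm 56) If a real form $F(s,t)$ is $>0$ for all $s,t\ge0$ with $(s,t)\ne(0,0)$, then for all large $N$ all coefficients of $(s+t)^NF$ are positive. (For $F=s^2-st+t^2$: $(s+t)^3F=s^5+2s^4t+s^3t^2+s^2t^3+2st^4+t^5$.)

Three small consequences are needed throughout.

**Eigenvalues separate.** Let $\nu<\lambda$. Then $e_n(\lambda)-e_n(\nu)=A+2\tau B$ with $A=\sum(\lambda_i^2-\nu_i^2)$ and $B=\sum(n-i)(\lambda_i-\nu_i)$; the linear terms cancel since $|\lambda|=|\nu|$. Write $\gamma_k=\sum_{i\le k}(\lambda_i-\nu_i)\ge0$, so $\gamma_n=0$. Summation by parts gives $B=\sum_{k<n}\gamma_k>0$ and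
$$A=\sum(\lambda_i-\nu_i)^2+2\sum\nu_i(\lambda_i-\nu_i)=\sum(\lambda_i-\nu_i)^2+2\sum_{k<n}\gamma_k(\nu_k-\nu_{k+1})>0 .$$

**Limits at $\tau=0,\infty$ exist.** Since $\sum x_i^2\partial_i^2\,m_\pi=\sum\pi_i(\pi_i-1)\,m_\pi$ is diagonal, (F1) says $D^{(n)}_\tau m_\pi=e_n(\pi)m_\pi+\tau\sum_{\nu<\pi}d_{\pi\nu}m_\nu$ with $d_{\pi\nu}$ independent of $\tau$. Comparing coefficients of $m_\nu$ in $D^{(n)}_\tau P_\lambda=e_n(\lambda)P_\lambda$ gives
$$c_{\lambda\nu}=\frac{\tau}{A+2\tau B}\sum_{\nu<\pi\le\lambda}c_{\lambda\pi}d_{\pi\nu},\qquad c_{\lambda\lambda}=1,$$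
with $A,B>0$ depending on $(\lambda,\nu)$. So each $c_{\lambda\nu}$ is built from factors $\tau/(A+2\tau B)$ and constants. It is finite on $(0,\infty)$ and has finite limits as $\tau\to0^+$ and $\tau\to\infty$, which define $P_\lambda(\cdot\,;0)$ and $P_\lambda(\cdot\,;\infty)$.

**Adding full columns.** For $\tau>0$ and an integer $a\ge0$,
$$P_{\lambda+(a^n)}=|x|^aP_\lambda.\tag{2.1}$$
Indeed $|x|^{-a}\hat\partial_i|x|^a=\hat\partial_i+a$, so $|x|^{-a}S(X)|x|^a=S(X+a)$. Hence $|x|^aP_\lambda$ is an eigenfunction of $S(X)$ with eigenvalue $\prod_i(X+\lambda_i+a+\tau(n-i))$. The numbers $\nu_i+\tau(n-i)$ are strictly decreasing in $i$, so the eigenvalue of $P_\nu$ determines $\nu$. Thus $|x|^aP_\lambda$ is a multiple of $P_{\lambda+(a^n)}$, and the coefficient of $x^{\lambda+(a^n)}$ is $1$ in both.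

## 3. One and two variables by hand

**One variable.** $P_{(a)}(x)=x^a$, so $D_x=x^{\lambda_1}-x^{\mu_1}$, which is $\ge0$ on $[1,\infty)$ exactly when $\lambda_1\ge\mu_1$. There is no $\tau$, and Theorem A is immediate.

**Two variables, equal sizes.** From $P_{(2)}(\mathbf 1)=2+\frac{2\tau}{1+\tau}=\frac{2+4\tau}{1+\tau}$,
$$\Omega_{(2,0)}=\frac{(1+\tau)(x_1^2+x_2^2)+2\tau x_1x_2}{2(1+2\tau)},\qquad \Omega_{(2,0)}-\Omega_{(1,1)}=\frac{(1+\tau)(x_1-x_2)^2}{2(1+2\tau)}.\tag{3.1}$$

**Two variables, different sizes.** Since $\Omega_{(1,0)}=\frac{x_1+x_2}2$,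
$$\Omega_{(2,0)}-\Omega_{(1,0)}=\frac{(x_1^2+x_2^2-x_1-x_2)+\tau\big[(x_1+x_2)^2-2(x_1+x_2)\big]}{2(1+2\tau)} .$$
For $x_1,x_2\ge1$ both coefficients in the numerator are $\ge0$, so this is in $\mathbb F^{\mathbb R}_{\ge0}$. Here $x\in[1,\infty)^2$ is really used: at $x=(\frac12,\frac12)$ the difference is $\frac14-\frac12<0$.

**An incomparable pair.** Take $\lambda=(2,2)$, $\mu=(3,0)$. At $x=(t,t)$ the difference is $t^4-t^3>0$ for $t>1$. At $x=(t,1)$ it is $t^2-\Omega_{(3,0)}(t,1)$, where $\Omega_{(3,0)}(t,1)$ is a polynomial in $t$ of degree $3$ with positive leading coefficient, so it is negative for large $t$. This is the mechanism of (3)⟹(1): send some of the variables to infinity.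

## 4. Muirhead's argument at $\tau=0$, and where it stops for $\tau>0$

A first idea for (1)⟹(3) is to expand $D_x$ at $x=\mathbf 1$ in $\xi=x-\mathbf 1\ge0$ and to hope for nonnegative coefficients. This fails at once: by (3.1), $\Omega_{(2,0)}-\Omega_{(1,1)}=\frac{1+\tau}{2(1+2\tau)}(\xi_1-\xi_2)^2$ contains $\xi_1\xi_2$ with a negative coefficient. Positivity has to come from convexity.

At $\tau=0$ this works completely. Let $x=e^t$, i.e. $x_i=e^{t_i}$. Averaging over all of $S_n$ hits each distinct permutation of $\lambda$ equally often, so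
$$\Omega_\lambda(x;0)=\frac{m_\lambda(x)}{m_\lambda(\mathbf 1)}=M(\lambda),\qquad M(r)=\frac1{n!}\sum_{\sigma\in S_n}e^{\langle r,\sigma t\rangle}\quad(r\in\mathbb R^n).\tag{4.1}$$
The function $M$ is symmetric in $r$, convex, and satisfies $\partial_nM\ge0$ if $t\ge0$. Summation by parts gives
$$\lambda-\mu=\sum_{k<n}c_k(\epsilon_k-\epsilon_{k+1})+c_n\epsilon_n,\tag{4.2}$$
since the $i$-th coordinate of the right side is $c_i-c_{i-1}$. Along the segment $r(s)=\mu+s(\lambda-\mu)$, which stays weakly decreasing,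
$$\frac{d}{ds}M(r(s))=\sum_{k<n}c_k(\partial_k-\partial_{k+1})M+c_n\partial_nM .$$
The last term is $\ge0$. For the others, fix $r$ with $r_k\ge r_{k+1}$ and let $h(s)=M(r+s(\epsilon_k-\epsilon_{k+1}))$. Exchanging coordinates $k$ and $k+1$ shows $h(s)=h(-(r_k-r_{k+1})-s)$, so $h$ is symmetric about
$$s_0=-\tfrac12(r_k-r_{k+1})\le0 .\tag{4.3}$$
As $h$ is convex, $h'(s_0)=0$ and $h'(0)\ge0$, that is, $(\partial_k-\partial_{k+1})M(r)\ge0$. So (1)⟹(3) for $\tau_0=0$. The argument used three properties: *symmetry, convexity, and monotonicity in the last coordinate*.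

Now take $\tau=1$, $n=2$, $x_1\ne x_2$. With $d=\lambda_1-\lambda_2$,
$$\Omega_\lambda(x;1)=\frac{s_\lambda(x)}{s_\lambda(\mathbf 1)}=(x_1x_2)^{\lambda_2}\frac{x_1^{d+1}-x_2^{d+1}}{(d+1)(x_1-x_2)}=\mathbb E\Big[z^{\lambda_1}\Big(\frac{x_1x_2}{z}\Big)^{\lambda_2}\Big],$$
with $z$ uniform between $x_1$ and $x_2$. Again $\Omega_\lambda$ is an average of exponentials of $\lambda$, so it extends to a convex function $\Psi(\lambda)$ of a real vector $\lambda$. But symmetry fails:
$$\Psi(1,0)=\frac{x_1+x_2}2,\qquad \Psi(0,1)=x_1x_2\,\frac{\log x_1-\log x_2}{x_1-x_2},$$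
which at $x=(2,1)$ are $\frac32$ and $2\log2<\frac32$. Muirhead's argument stops exactly here: without symmetry, convexity does not say where the minimum along $\epsilon_1-\epsilon_2$ is.

Compute $\Psi$ at a shifted argument, however. Put $r=\lambda+\delta=(\lambda_1+1,\lambda_2)$. For real $r$ with $r_1\ne r_2$,
$$\Psi(r-\delta)=(x_1x_2)^{r_2}\,\mathbb E\,z^{r_1-r_2-1}=\frac{x_1^{r_1}x_2^{r_2}-x_2^{r_1}x_1^{r_2}}{(x_1-x_2)(r_1-r_2)},$$
a quotient of two functions antisymmetric in $r$, so it *is* symmetric in $r$. The centre of symmetry is moved to $\lambda_1-\lambda_2=-1$, and this only helps: in (4.3) one still has $s_0\le0$.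

For general $n$ and $\tau>0$ we shall therefore prove two things: (a) $\Omega_\lambda(x;\tau)=\mathbb E\,e^{\langle\lambda,u\rangle}$ for a bounded random vector $u$ depending on $x$ and $\tau$ but not on $\lambda$ (Sections 5–7); (b) $r\mapsto\mathbb E\,e^{\langle r-\tau\delta,u\rangle}$ is symmetric on all of $\mathbb R^n$ (Section 8). Then the argument above runs (Section 9), and (F4) turns positivity for each $\tau$ into membership in $\mathbb F^{\mathbb R}_{\ge0}$ (Section 10).

## 5. Dirichlet weights and interlacing roots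

Fix $\tau>0$ and $n\ge2$. Recall that $w=(w_1,\dots,w_n)\sim\mathrm{Dirichlet}(\tau,\dots,\tau)$ has density proportional to $\prod w_i^{\tau-1}$ on the simplex $w_i>0$, $\sum w_i=1$. Its moments are
$$\mathbb E\prod_iw_i^{a_i}=\frac{\prod_i\tau(\tau+1)\cdots(\tau+a_i-1)}{n\tau(n\tau+1)\cdots(n\tau+a-1)},\quad a=\sum a_i.$$

**Definition (the operator $K$).** For $x\in\mathbb R^n$ let $y=(y_1\ge\dots\ge y_{n-1})$ be the roots of the monic polynomial
$$\prod_j(s-y_j)=\sum_iw_i\prod_{l\ne i}(s-x_l),\tag{5.1}$$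
and for a symmetric polynomial $F$ in $n-1$ variables put $(KF)(x)=\mathbb E\,F(y)$.

The roots are real: if $x_1>\dots>x_n$ and all $w_i>0$, the right side of (5.1) at $s=x_i$ equals $w_i\prod_{l\ne i}(x_i-x_l)$, which has sign $(-1)^{i-1}$, so there is one root in each interval $(x_{i+1},x_i)$. For general $x$, by continuity, the roots are real and lie in $[\min x,\max x]$.

**Example.** For $n=2$, $y=w_1x_2+w_2x_1$. With $\mathbb E w_1^2=\frac{\tau+1}{2(2\tau+1)}$ and $\mathbb E w_1w_2=\frac{\tau}{2(2\tau+1)}$ we get $K(y^2)=\frac{(\tau+1)(x_1^2+x_2^2)+2\tau x_1x_2}{2(2\tau+1)}$, which is $\Omega_{(2,0)}$ from (3.1). Lemma 2 below says that this is no accident.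

**Step 1: $K$ maps symmetric polynomials to symmetric polynomials, triangularly.** Comparing coefficients in (5.1), $e_m(y)=\sum_iw_i\,e_m(x_{\hat\imath})$, where $x_{\hat\imath}$ omits $x_i$. Hence
$$K(e_{m_1}\cdots e_{m_r})=\sum_{i_1,\dots,i_r}\mathbb E[w_{i_1}\cdots w_{i_r}]\prod_ae_{m_a}(x_{\hat\imath_a}).$$
The moments are rational in $\tau$ without poles on $\tau>0$ and invariant under permuting the indices. So for fixed $F$, $KF$ is a symmetric polynomial in $x$ with coefficients rational in $\tau$ and regular for $\tau>0$. Each $e_m(x_{\hat\imath})$ is a sub-sum of $e_m(x)$, so all monomials of $K(e_{m_1}\cdots e_{m_r})$ occur in $e_{m_1}(x)\cdots e_{m_r}(x)$.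

Recall $e_{\nu'}=m_\nu+\sum_{\pi<\nu}(\cdot)\,m_\pi$. Let $\ell(\lambda)\le n-1$. In the $n-1$ variables $y$, this unitriangularity shows that the span of $\{m_\nu(y):\nu\le\lambda\}$ equals the span of $\{e_{\nu'}(y):\nu\le\lambda,\ \ell(\nu)\le n-1\}$. And $K(e_{\nu'}(y))$ only involves monomials of $e_{\nu'}(x)$, i.e. $m_\pi(x)$ with $\pi\le\nu$. Therefore
$$K\big(\operatorname{span}\{m_\nu(y):\nu\le\lambda\}\big)\subset\operatorname{span}\{m_\nu(x):\nu\le\lambda\}.\tag{5.2}$$

**Step 2: $K$ as an integral operator.** This gives us a kernel to differentiate. Let $x_1>\dots>x_n$. Putting $s=x_i$ in (5.1),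
$$w_i=\frac{\prod_j(x_i-y_j)}{\prod_{l\ne i}(x_i-x_l)} .\tag{5.3}$$
This is a bijection between the region $x_1>y_1>x_2>\dots>y_{n-1}>x_n$ and the open simplex. We saw that $w$ in the open simplex gives interlacing $y$. Conversely, for interlacing $y$ the signs of numerator and denominator in (5.3) agree, so $w_i>0$. Lagrange interpolation of $\prod_j(s-y_j)$ at $x_1,\dots,x_n$ is (5.1), and comparing leading coefficients gives $\sum w_i=1$.

From (5.3), $\partial w_i/\partial y_j=-w_i/(x_i-y_j)$. By Cauchy's determinant, with $V'=\prod_{i<j\le n-1}(x_i-x_j)$,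
$$\Big|\frac{\partial(w_1,\dots,w_{n-1})}{\partial y}\Big|=\prod_{i\le n-1}w_i\cdot\frac{V'\,V(y)}{\prod_{i,j\le n-1}|x_i-y_j|}=\frac{V'\,V(y)}{\prod_{i\le n-1}\prod_{l\ne i}|x_i-x_l|}=\frac{V(y)}{V(x)},$$
because the last denominator is $V'^2\prod_{i\le n-1}(x_i-x_n)=V'\,V(x)$. Also $\prod_iw_i=\prod_{i,j}|x_i-y_j|\cdot V(x)^{-2}$. Hence, with a constant $C_0$ depending only on $n,\tau$, and the integral over the interlacing region,
$$KF(x)=C_0\int F(y)\,k(x,y)\,dy,\qquad k=V(x)^{1-2\tau}\,V(y)\,\psi,\qquad \psi=\prod_{i,j}|x_i-y_j|^{\tau-1}.\tag{5.4}$$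

## 6. $K$ intertwines the Jack operators in $n-1$ and $n$ variables

**Lemma 1.** $D^{(n)}_\tau KF=K\big(D^{(n-1)}_\tau+2\tau E\big)F$ for all symmetric polynomials $F$ in $n-1$ variables and all $\tau>0$.

A check for $n=2$, $F=y$: $(D^{(1)}_\tau+2\tau E)y=2\tau y$, and $K(2\tau y)=\tau(x_1+x_2)$. On the left, $D^{(2)}_\tau\frac{x_1+x_2}2=\tau\frac{x_1^2-x_2^2}{x_1-x_2}=\tau(x_1+x_2)$.

*Proof.* Both sides are polynomials in $x$ with coefficients rational in $\tau$ and regular on $\tau>0$. So we may assume $\tau>3$ and $x_1>\dots>x_n$. Put $\kappa=\tau-1>2$. "const" means a number independent of $x$ and $y$, and may change from line to line. One identity is used three times: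
$$\frac{a^2}{(a-b)(a-c)}+\frac{b^2}{(b-a)(b-c)}+\frac{c^2}{(c-a)(c-b)}=1.\tag{6.1}$$
(The left side is a symmetric rational function with at most simple poles along $a=b$, $b=c$, $a=c$, so it has no poles at all. It is homogeneous of degree $0$, hence constant. Let $a\to\infty$.)

**Step 1: conjugating by a power of $V$.** The purpose is to remove the prefactor $V(x)^{1-2\tau}$ of $k$. Claim: in any number of variables,
$$V^{2\tau-1}D_\tau V^{1-2\tau}=D_{1-\tau}+\text{const}.\tag{6.2}$$
Let $T_i=\partial_i\log V=\sum_{l\ne i}\frac1{x_i-x_l}$, so that $D_\tau=\sum x_i^2(\partial_i^2+2\tau T_i\partial_i)$. Conjugation replaces $\partial_i$ by $\partial_i+(1-2\tau)T_i$. The first-order coefficient becomes $x_i^2\big(2(1-2\tau)+2\tau\big)T_i=2(1-\tau)x_i^2T_i$, as in $D_{1-\tau}$. The zeroth-order term is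
$$(1-2\tau)\sum_ix_i^2\big[\partial_iT_i+(1-2\tau)T_i^2+2\tau T_i^2\big]=(1-2\tau)\sum_ix_i^2(\partial_iT_i+T_i^2).$$
Since $\partial_iT_i=-\sum_{l\ne i}(x_i-x_l)^{-2}$ cancels the squares in $T_i^2$, the sum equals $\sum_{i,l,m\text{ distinct}}\frac{x_i^2}{(x_i-x_l)(x_i-x_m)}$, which is constant by (6.1) applied to each triple.

**Step 2: the adjoint in $y$.** The purpose is to know which operator lands on $k$ after integration by parts. Let $\mathcal A=(D^{(n-1)}_\tau+2\tau E)^*$ be the formal adjoint with respect to $dy$. Write $L=\sum_j\partial_jy_j^2V(y)^{2\tau}\partial_j$, which is formally self-adjoint. Expanding, $V^{-2\tau}L=D_\tau+2E$, so $D_\tau=V^{-2\tau}L-2E$. With $E^*=-E-(n-1)$,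
$$D_\tau^*=LV^{-2\tau}+2E+\text{const}=V^{2\tau}(D_\tau+2E)V^{-2\tau}+2E+\text{const}=V^{2\tau}D_\tau V^{-2\tau}+4E+\text{const},$$
because $V$ is homogeneous, so conjugating $E$ by a power of $V$ only adds a constant. Therefore $\mathcal A=V^{2\tau}D_\tau V^{-2\tau}+(4-2\tau)E+\text{const}$. Conjugating once more and using (6.2), with $1-\tau=-\kappa$ and $4-2\tau=2-2\kappa$,
$$V^{-1}\mathcal AV=D_{-\kappa}+(2-2\kappa)E+\text{const}.\tag{6.3}$$

**Step 3: the identity for $\psi$.** This is the heart of the lemma: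
$$D_{-\kappa,x}\psi-D_{-\kappa,y}\psi-(2-2\kappa)E_y\psi=\text{const}\cdot\psi.\tag{6.4}$$
We have $\psi^{-1}\partial_{x_i}\psi=\kappa\sum_j\frac1{x_i-y_j}$ and
$$\psi^{-1}\partial_{x_i}^2\psi=\kappa(\kappa-1)\sum_j\frac1{(x_i-y_j)^2}+\kappa^2\sum_{j\ne m}\frac1{(x_i-y_j)(x_i-y_m)},$$
and the analogous formulas in $y_j$. Divide the left side of (6.4) by $\psi$. The $\kappa(\kappa-1)$ terms together with the $E_y$ term are
$$\kappa(\kappa-1)\sum_{i,j}\frac{x_i^2-y_j^2}{(x_i-y_j)^2}-(2-2\kappa)\kappa\sum_{i,j}\frac{y_j}{y_j-x_i}.$$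
Since $\frac{x_i^2-y_j^2}{(x_i-y_j)^2}=\frac{x_i+y_j}{x_i-y_j}=1+\frac{2y_j}{x_i-y_j}$, this equals
$$\kappa(\kappa-1)\sum_{i,j}\Big[1+\frac{2y_j}{x_i-y_j}\Big]+2\kappa(1-\kappa)\sum_{i,j}\frac{y_j}{x_i-y_j}=\kappa(\kappa-1)n(n-1),$$
a constant. The remaining terms, sorted by whether they involve one $x$ and two $y$'s or two $x$'s and one $y$, are
$$\kappa^2\Big[\sum_{i;\,j\ne m}\frac{x_i^2}{(x_i-y_j)(x_i-y_m)}+2\sum_{i;\,j\ne m}\frac{y_j^2}{(y_j-y_m)(y_j-x_i)}\Big]$$
$$-\kappa^2\Big[2\sum_{j;\,i\ne l}\frac{x_i^2}{(x_i-x_l)(x_i-y_j)}+\sum_{j;\,i\ne l}\frac{y_j^2}{(y_j-x_i)(y_j-x_l)}\Big].$$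
In the first bracket, fix $i$ and an unordered pair $\{j,m\}$. The contribution is twice the left side of (6.1) for $(x_i,y_j,y_m)$, that is $2$. In the second bracket each $(\{i,l\},j)$ likewise contributes $2$. So everything is constant, which proves (6.4).

**Step 4: assembling.** By (6.2) in $x$, (6.3), (6.4) and $k=V(x)^{1-2\tau}V(y)\psi$, there is a constant $C$ with
$$D^{(n)}_{\tau,x}k=\mathcal Ak+Ck\tag{6.5}$$
on the interlacing region. We must justify differentiating under the integral and integrating by parts. Extend $\psi$ by $0$ outside the region. For $x$ near a point with distinct coordinates, the extension is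
$$\prod_j(x_j-y_j)_+^\kappa\,(y_j-x_{j+1})_+^\kappa$$
times the remaining factors $|x_i-y_j|^\kappa$ with $i<j$ or $i>j+1$. On the support, $x_i-y_j\ge x_i-x_j>0$ for $i<j$, and $y_j-x_i\ge x_{j+1}-x_i>0$ for $i>j+1$, so these factors are smooth near the support. As $\kappa>2$, the extended $\psi$ is $C^2$ in $(x,y)$, with compact support in $y$. The coefficients of $D^{(n-1)}_{\tau,y}$ are singular where two $y_j$ meet. They enter only in the combination $V(y)\sum_{m\ne j}\frac1{y_j-y_m}$, which is a polynomial. Hence no boundary terms occur, and (6.5) gives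
$$D^{(n)}_\tau KF=C_0\int F\,(\mathcal Ak+Ck)\,dy=K\big(D^{(n-1)}_\tau+2\tau E\big)F+C\,KF .$$
For $F=1$ we have $K1=1$ and both operators kill $1$, so $C=0$. $\square$

**Lemma 2.** If $\ell(\lambda)\le n-1$, then $K\Omega^{(n-1)}_\lambda=\Omega^{(n)}_\lambda$, where the superscript is the number of variables.

*Proof.* By (5.2) and triangularity, $KP^{(n-1)}_\lambda\in\operatorname{span}\{m_\nu:\nu\le\lambda\}=\operatorname{span}\{P^{(n)}_\nu:\nu\le\lambda\}$. By Lemma 1 and (F1) it is an eigenfunction of $D^{(n)}_\tau$ with eigenvalue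
$$e_{n-1}(\lambda)+2\tau|\lambda|=\sum\lambda_i(\lambda_i-1)+2\tau\sum_{i\le n-1}(n-1-i+1)\lambda_i=e_n(\lambda).$$
By Section 2, $e_n(\nu)<e_n(\lambda)$ for $\nu<\lambda$. So $KP^{(n-1)}_\lambda$ is a multiple of $P^{(n)}_\lambda$. At $x=\mathbf 1$ all roots $y_j$ equal $1$, so $K\Omega^{(n-1)}_\lambda$ has value $1$ there, which fixes the multiple. $\square$

## 7. The random triangular array and $\Omega_\lambda=\mathbb E\,e^{\langle\lambda,u\rangle}$

We now iterate $K$ down to one variable.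

**Definition (random array).** Take independent $w^{(k)}\sim\mathrm{Dirichlet}(\tau,\dots,\tau)$ with $k$ components, $k=n,n-1,\dots,2$. For $x\in\mathbb R^n$ put $x^{(n)}=x$, and let $x^{(k-1)}$ be the decreasingly ordered roots of (5.1) built from $x^{(k)}$ and $w^{(k)}$. All entries lie in $[\min x,\max x]$.

**Affine covariance.** Let $a\ge0$, $b\in\mathbb R$. With the same weights, replacing $x$ by $ax+b\mathbf 1$ replaces every $x^{(k)}$ by $ax^{(k)}+b\mathbf 1$. Indeed, if (5.1) for $(x,w)$ has roots $y_j$, then (5.1) for $(ax+b\mathbf 1,w)$ has roots $ay_j+b$. As $a\ge0$, the decreasing order is preserved, so the weights of the next level are attached to corresponding entries, and one inducts on the level. For $a<0$ the order is reversed, and we neither claim nor use that case.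

**Definition (the vector $u$).** For $x\in(0,\infty)^n$ put $u_k=\log\big(|x^{(k)}|/|x^{(k-1)}|\big)$ for $1\le k\le n$, with $|x^{(0)}|=1$, and $u=(u_1,\dots,u_n)$.

At $s=0$, (5.1) reads $|x^{(k-1)}|=|x^{(k)}|\sum_iw_i^{(k)}/x_i^{(k)}$, so
$$e^{-u_k}=\sum_i\frac{w_i^{(k)}}{x_i^{(k)}}\qquad(w^{(1)}=1).\tag{7.1}$$
Hence $u_k\in[\log\min x,\log\max x]$; in particular $u$ is bounded. Also $\sum_{k\le n}u_k=\log|x|$.

**Example.** For $n=2$: $z=x^{(1)}=w_1x_2+w_2x_1$, $e^{u_1}=z$, $e^{u_2}=x_1x_2/z$. For $\tau=1$ this is the representation found in Section 4.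

**Proposition 3.** $\Omega_\lambda(x;\tau)=\mathbb E\,e^{\langle\lambda,u\rangle}$ for all $x\in(0,\infty)^n$ and all partitions $\lambda$ with $\ell(\lambda)\le n$.

*Proof.* Induct on $n$. For $n=1$, $e^{\lambda_1u_1}=x^{\lambda_1}$. Let $n\ge2$ and $\tilde\lambda=(\lambda_1-\lambda_n,\dots,\lambda_{n-1}-\lambda_n)$. By (2.1) and Lemma 2,
$$\Omega_\lambda(x)=|x|^{\lambda_n}\,\mathbb E\,\Omega^{(n-1)}_{\tilde\lambda}(x^{(n-1)}).$$
Given $w^{(n)}$, the rows below $x^{(n-1)}$ form the random array started at $x^{(n-1)}\in(0,\infty)^{n-1}$. So by induction the right side is $\mathbb E\,|x|^{\lambda_n}e^{\sum_{k<n}(\lambda_k-\lambda_n)u_k}$. Since $\log|x|=\sum_{k\le n}u_k$, the exponent is $\lambda_n\sum_{k\le n}u_k+\sum_{k<n}(\lambda_k-\lambda_n)u_k=\langle\lambda,u\rangle$. $\square$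

## 8. Symmetry after the shift by $\tau\delta$

For $x\in(0,\infty)^n$ and $r\in\mathbb R^n$ define
$$\Phi_x(r)=\mathbb E\,e^{\langle r-\tau\delta,\,u\rangle},\qquad\text{so that}\quad\Phi_x(\lambda+\tau\delta)=\Omega_\lambda(x;\tau).\tag{8.1}$$
We want $\Phi_x(\sigma r)=\Phi_x(r)$ for real $r$. Proposition 3 gives information only at $r=\lambda+\tau\delta$ with $\lambda$ a partition, and a permutation of such an $r$ is in general not of this form. We bridge this by looking at the Taylor coefficients in $x$ at $\mathbf 1$: they are *polynomials* in $\lambda$, and a polynomial is determined by its values on partitions. (Write $\lambda_i=a_i+\dots+a_n$ with $a\in\mathbb Z_{\ge0}^n$; a polynomial vanishing on $\mathbb Z^n_{\ge0}$ is zero. So partitions are Zariski dense in $\mathbb R^n$.)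

**Lemma 4.** Write $\Omega_\lambda(\mathbf 1+\xi)=\sum_\mu b_\mu(\lambda)\,m_\mu(\xi)$. Then $b_\mu(\lambda)=B_\mu(\lambda+\tau\delta)$ for a symmetric polynomial $B_\mu$.

For $n=1$ this is $(1+\xi)^\lambda=\sum_d\binom\lambda d\xi^d$. For any $n$, putting $\xi=\varepsilon\mathbf 1$ shows $b_{(1)}(\lambda)=|\lambda|/n$, so $B_{(1)}(r)=\frac1n\big(\sum r_i-\tau\frac{n(n-1)}2\big)$.

*Proof.*

**Step 1: expand $S(X)$.** We want operators with eigenvalues $e_r(\lambda+\tau\delta)$ whose effect on the order of vanishing at $\mathbf 1$ we control. For an integer $a\ge0$, $x_i^a(X+\tau a+\hat\partial_i)=x_i^a(X+\hat\partial_i)+\tau(\hat\partial_ix_i^a)$, where the last bracket is a function. Factors for different $i$ commute. Expand the product over $i$ with $a=(w\delta)_i$, let $I$ be the set of indices where $\tau(\hat\partial_ix_i^a)$ is chosen and $J$ the set where $x_i^a\hat\partial_i$ is chosen, and use $\sum_w\operatorname{sgn}(w)x^{w\delta}=V$. The coefficient of $X^{n-r}$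 in $S(X)$ is
$$H_r=\sum_{I\cap J=\emptyset,\ |I|+|J|=r}\tau^{|I|}\,\frac{\prod_{i\in I}\hat\partial_i\,V}{V}\,\prod_{i\in J}\hat\partial_i .$$
By (F2), $H_rP_\lambda=e_r(\lambda+\tau\delta)P_\lambda$. Since the $P_\lambda$ span, $H_r$ preserves symmetric polynomials.

**Step 2: $H_r$ lowers the order at $\mathbf 1$ by at most $r$.** Let $\operatorname{ord}$ be the lowest degree in $\xi=x-\mathbf 1$, extended to rational functions as a valuation. As $\hat\partial_i=(1+\xi_i)\partial_{\xi_i}$, each $\hat\partial_i$ lowers $\operatorname{ord}$ by at most $1$. Since $V(x)=V(\xi)$ is homogeneous of degree $\binom n2$ in $\xi$, the factor $\prod_{i\in I}\hat\partial_iV/V$ has order at least $-|I|$. So $\operatorname{ord}(H_rf)\ge\operatorname{ord}(f)-|I|-|J|=\operatorname{ord}(f)-r$ for symmetric polynomials $f$.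

**Step 3: count dimensions.** Let $r_1+\dots+r_m\le d$. Apply $H_{r_1}\cdots H_{r_m}$ to $\Omega_\lambda=\sum_\mu b_\mu(\lambda)m_\mu(x-\mathbf 1)$ and evaluate at $x=\mathbf 1$. Terms with $|\mu|>d$ end up with positive order and vanish, so
$$\prod_je_{r_j}(\lambda+\tau\delta)=\sum_{|\mu|\le d}b_\mu(\lambda)\,\big[H_{r_1}\cdots H_{r_m}m_\mu(x-\mathbf 1)\big]_{x=\mathbf 1}.$$
The brackets do not depend on $\lambda$. Products of elementary polynomials span, so for every symmetric polynomial $p$ of degree $\le d$ the function $\lambda\mapsto p(\lambda+\tau\delta)$ on partitions lies in $\operatorname{span}\{b_\mu:|\mu|\le d,\ \ell(\mu)\le n\}$. By Zariski density, different $p$ give different functions, so these functions form a space of dimension $\#\{\mu:|\mu|\le d,\ \ell(\mu)\le n\}$. The span has at most this dimension. Hence the two spaces coincide, and each $b_\mu$ has the form $p(\lambda+\tau\delta)$. $\square$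

**Proposition 5.** $\Phi_x(\sigma r)=\Phi_x(r)$ for all $\sigma\in S_n$, $r\in\mathbb R^n$, $x\in(0,\infty)^n$.

*Proof.*

**Step 1: connect $\mathbf 1$ to $x$ holomorphically.** Let $\xi=x-\mathbf 1$, with random array $\xi^{(k)}$. Let $\mathcal I=\{\varepsilon\in\mathbb R:1+\varepsilon\xi_i>0\ \text{for all }i\}$, an open interval containing $[0,1]$, and let $U=\{\varepsilon\in\mathbb C:\operatorname{Re}\varepsilon\in\mathcal I\}$, a connected open set. For $\varepsilon\in U$ and $s\in[\min\xi,\max\xi]$, $\operatorname{Re}(1+\varepsilon s)=1+s\operatorname{Re}\varepsilon>0$, since this is affine in $s$ and positive at both ends. Hence for $\lambda\in\mathbb R^n$, with the principal logarithm,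
$$\varphi_\lambda(\varepsilon)=\mathbb E\exp\Big(\sum_k\lambda_k\Big[\sum_{i\le k}\log(1+\varepsilon\xi_i^{(k)})-\sum_{i\le k-1}\log(1+\varepsilon\xi_i^{(k-1)})\Big]\Big)$$
is holomorphic on $U$: the integrand is holomorphic in $\varepsilon$ and bounded uniformly for $\varepsilon$ in compact sets, because all $\xi_i^{(k)}$ lie in $[\min\xi,\max\xi]$. For $\varepsilon\in[0,1]$, affine covariance with $a=\varepsilon\ge0$, $b=1$ says that $\mathbf 1+\varepsilon\xi$ has array $\mathbf 1+\varepsilon\xi^{(k)}$, so the square bracket is the $u_k$ of the point $\mathbf 1+\varepsilon\xi$, and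
$$\varphi_\lambda(\varepsilon)=\Phi_{\mathbf 1+\varepsilon\xi}(\lambda+\tau\delta)\qquad(0\le\varepsilon\le1).\tag{8.2}$$

**Step 2: identify the Taylor coefficients at $\varepsilon=0$.** Let $q_d(\lambda)$ be the $d$-th one. Expanding the exponential, it is the expectation of a polynomial in $\lambda$ with bounded random coefficients, hence a polynomial in $\lambda$. If $\lambda$ is a partition, then by (8.2), Proposition 3 and Lemma 4,
$$\varphi_\lambda(\varepsilon)=\Omega_\lambda(\mathbf 1+\varepsilon\xi)=\sum_\mu\varepsilon^{|\mu|}B_\mu(\lambda+\tau\delta)\,m_\mu(\xi)\qquad(0\le\varepsilon\le1),$$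
a polynomial in $\varepsilon$. A function holomorphic near $0$ that agrees with a polynomial for all small $\varepsilon\ge0$ has the same Taylor coefficients. So
$$q_d(\lambda)=\sum_{|\mu|=d}B_\mu(\lambda+\tau\delta)\,m_\mu(\xi)\tag{8.3}$$
for partitions $\lambda$. Both sides are polynomials in $\lambda$, so (8.3) holds for all $\lambda\in\mathbb R^n$.

**Step 3: conclude.** Put $\lambda=r-\tau\delta$. By (8.3) all Taylor coefficients of $\varphi_{r-\tau\delta}$ at $0$ are symmetric in $r$. By the identity theorem on $U$, $\varphi_{\sigma r-\tau\delta}=\varphi_{r-\tau\delta}$ on $U$. At $\varepsilon=1$, (8.2) turns this into $\Phi_x(\sigma r)=\Phi_x(r)$. $\square$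

## 9. Convexity and symmetry give monotonicity

Since $u$ is bounded, $\Phi_x$ is smooth and may be differentiated under $\mathbb E$. For strict inequalities we need $u_k\ne u_{k+1}$.

**Lemma 6.** Let $x\in(0,\infty)^n$ be non-constant. Then (a) $x^{(k)}$ is a.s. non-constant for $2\le k\le n$; (b) $\mathbb P(u_k=u_{k+1})=0$ for $1\le k\le n-1$.

*Proof.* (a) We go down from level $k\ge3$ to $k-1$. Let $x^{(k)}$ have distinct values $a_1>\dots>a_m$, $m\ge2$, with multiplicities $m_q$. Grouping equal entries, the polynomial in (5.1) is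
$$\prod_q(s-a_q)^{m_q-1}\cdot\sum_qW_q\prod_{q'\ne q}(s-a_{q'}),$$
with $W_q>0$ a.s. the sum of the weights attached to $a_q$. The last factor has $m-1$ roots strictly interlacing the $a_q$. If $m\ge3$, these are at least two distinct roots. If $m=2$, there is one root strictly between $a_2$ and $a_1$, and since $k\ge3$ some $m_q\ge2$, so $a_q$ is also a root. In both cases $x^{(k-1)}$ is non-constant.

(b) Let $k\ge2$. Given $x^{(k+1)}$ and $w^{(k+1)}$, hence $x^{(k)}$, the number $u_{k+1}$ is determined. By (7.1) $e^{-u_k}=\sum_iw_i^{(k)}/x_i^{(k)}$, where $w^{(k)}$ is independent of the data given and has a density on the simplex, and the coefficients $1/x_i^{(k)}$ are a.s. not all equal by (a). A non-constant linear function on the simplex has null level sets, so the conditional law of $u_k$ has no atoms. Let $k=1$. Given $x^{(2)}=(a,b)$ with $a\ne b$ (a.s. by (a)), $x^{(1)}=w_1b+w_2a$ has no atoms, and $u_1=u_2$ means $(x^{(1)})^2=ab$. $\square$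

**Proposition 7.** Let $\tau>0$.

(a) If $x\in(0,\infty)^n$ and $r_k\ge r_{k+1}$, then $(\partial_k-\partial_{k+1})\Phi_x(r)\ge0$, with strict inequality if $r_k>r_{k+1}$ and $x$ is non-constant.

(b) If $x\in[1,\infty)^n$, then $\partial_n\Phi_x(r)\ge0$, strictly if $x\ne\mathbf 1$.

(c) Let $\lambda,\mu\in\mathbb R^n$ be weakly decreasing with $c_k=\sum_{i\le k}(\lambda_i-\mu_i)\ge0$ for all $k$. Then $\Phi_x(\lambda+\tau\delta)\ge\Phi_x(\mu+\tau\delta)$ for $x\in[1,\infty)^n$, strictly if $\lambda\ne\mu$ and $x$ is non-constant. If $c_n=0$, the same holds for $x\in(0,\infty)^n$.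

*Proof.* (a) This is the argument of Section 4. Let $h(s)=\Phi_x(r+s(\epsilon_k-\epsilon_{k+1}))$. Then $h''(s)=\mathbb E\big[(u_k-u_{k+1})^2e^{\langle r+s(\epsilon_k-\epsilon_{k+1})-\tau\delta,u\rangle}\big]\ge0$, and $h''>0$ if $x$ is non-constant, by Lemma 6(b). By Proposition 5, $h$ is symmetric about $s_0=-(r_k-r_{k+1})/2\le0$. So $h'(s_0)=0$ and $h'(0)\ge0$. If $r_k>r_{k+1}$ then $s_0<0$, and $h''>0$ makes $h'(0)>0$.

(b) $\partial_n\Phi_x=\mathbb E[u_ne^{\langle r-\tau\delta,u\rangle}]$, and by (7.1) $u_n=-\log\sum_iw_i^{(n)}/x_i\ge0$ when all $x_i\ge1$, with $u_n>0$ a.s. if some $x_i>1$.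

(c) Let $r(s)=\mu+\tau\delta+s(\lambda-\mu)$, $0\le s\le1$. Then
$$r_k(s)-r_{k+1}(s)=(1-s)(\mu_k-\mu_{k+1})+s(\lambda_k-\lambda_{k+1})+\tau\ge\tau>0,$$
and by (4.2)
$$\frac d{ds}\Phi_x(r(s))=\sum_{k<n}c_k(\partial_k-\partial_{k+1})\Phi_x+c_n\partial_n\Phi_x\ge0$$
by (a) and (b). If $\lambda\ne\mu$, some $c_k>0$. A non-constant $x\in[1,\infty)^n$ is $\ne\mathbf 1$, so then the derivative is strictly positive. If $c_n=0$, only (a) is used, which holds on $(0,\infty)^n$. $\square$

Here the shift even improves on $\tau=0$: all gaps $r_k-r_{k+1}$ are at least $\tau$, so strictness comes without case distinctions.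

## 10. Proof of Theorem A

The passage from pointwise positivity to the cone is used again in Section 11, so we isolate it.

**Lemma 8.** Let $x\in(0,\infty)^n$ and suppose $D_x(\tau)>0$ for all $\tau\in(0,\infty)$. Then $D_x\in\mathbb F^{\mathbb R}_{\ge0}$.

*Proof.* By (F3) the coefficients $c_{\lambda\nu}$ and the value $P_\lambda(\mathbf 1)=\sum_\nu c_{\lambda\nu}m_\nu(\mathbf 1)\ne0$ are ratios of elements of $\mathbb Z_{\ge0}[\tau]$, and the same holds for $\mu$. The numbers $m_\nu(x)$ are real. Putting everything over a common denominator, $D_x=f/g$ with $f\in\mathbb R[\tau]$ and $0\ne g\in\mathbb Z_{\ge0}[\tau]$. As $g>0$ on $(0,\infty)$, also $f>0$ on $(0,\infty)$. Write $f=\tau^mf_1$ with $f_1(0)\ne0$. By continuity $f_1>0$ on $[0,\infty)$, and its leading coefficient is positive. So its homogenization $F(s,t)=t^{\deg f_1}f_1(s/t)$ is positive for $s,t\ge0$, $(s,t)\ne(0,0)$; at $t=0$ its value is the leading coefficient times $s^{\deg f_1}$. By (F4), with $s=\tau$, $t=1$,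 there is $N$ with $(1+\tau)^Nf_1\in\mathbb R_{\ge0}[\tau]$. Hence
$$D_x=\frac{(1+\tau)^Nf}{(1+\tau)^Ng}\in\mathbb F^{\mathbb R}_{\ge0}.\qquad\square$$

**Step 1: (1)⟹(2), and strictness.** Assume (1). If $\lambda=\mu$ then $D_x\equiv0$. If $x=b\mathbf 1$ with $b\ge1$, homogeneity gives $D_x=b^{|\lambda|}-b^{|\mu|}$, a real number that is $\ge0$ because $|\lambda|-|\mu|=c_n\ge0$. Let $\lambda\ne\mu$ and $x\in[1,\infty)^n$ be non-constant. By (8.1) and Proposition 7(c), $D_x(\tau)>0$ for every $\tau\in(0,\infty)$; this is the strictness claim. Lemma 8 gives $D_x\in\mathbb F^{\mathbb R}_{\ge0}$.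

**Step 2: (2)⟹(3).** For $\tau_0\in(0,\infty)$, evaluate $f/g$ at $\tau_0$, where $g(\tau_0)>0$. For $\tau_0\in\{0,\infty\}$, let $\tau\to\tau_0$ inside $(0,\infty)$. By Section 2, $P_\lambda(x;\tau)\to P_\lambda(x;\tau_0)$ and $P_\lambda(\mathbf 1;\tau)\to P_\lambda(\mathbf 1;\tau_0)>0$, and the same holds for $\mu$, so $D_x(\tau_0)$ is a limit of nonnegative numbers.

**Step 3: (3)⟹(1).** We read off the partial sums from growth rates. By (F3), and limits for $\tau_0=0,\infty$, $P_\lambda(x;\tau_0)=\sum_{\nu\le\lambda}c_{\lambda\nu}(\tau_0)m_\nu$ with $c_{\lambda\nu}(\tau_0)\ge0$ and $c_{\lambda\lambda}=1$. Fix $k$ and put $x=(t^k,1^{n-k})$, meaning $k$ entries $t$ and $n-k$ entries $1$. A monomial $x^\beta$ that occurs, with $\beta$ a permutation of some $\nu\le\lambda$, has $t$-degree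
$$\beta_1+\dots+\beta_k\le\nu_1+\dots+\nu_k\le\lambda_1+\dots+\lambda_k .$$
The monomial $x^\lambda$ attains the bound, and no cancellation occurs as all coefficients are $\ge0$. So $\Omega_\lambda(t^k,1^{n-k};\tau_0)\sim C\,t^{\lambda_1+\dots+\lambda_k}$ with $C>0$ as $t\to\infty$, and likewise for $\mu$ with another positive constant. Since (3) holds for all $t\ge1$, $\lambda_1+\dots+\lambda_k\ge\mu_1+\dots+\mu_k$. $\blacksquare$

## 11. Theorem B: strictness at the endpoints, uniform denominators, other domains, log-convexity, the diagonal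

**Theorem B.**

1. *(Strictness on $[0,\infty]$.)* If (1) holds, $\lambda\ne\mu$ and $x\in[1,\infty)^n$ is non-constant, then $\Omega_\lambda(x;\tau_0)>\Omega_\mu(x;\tau_0)$ for all $\tau_0\in[0,\infty]$. If moreover $|\lambda|=|\mu|$, this holds for all non-constant $x\in(0,\infty)^n$.
2. *(Uniform denominators.)* Let (1) hold and let $\mathcal C\subset[1,\infty)^n$ be compact (or $\mathcal C\subset(0,\infty)^n$ compact, if $|\lambda|=|\mu|$). There is one $g\in\mathbb Z_{\ge0}[\tau]\setminus\{0\}$ with $g\,D_x\in\mathbb R_{\ge0}[\tau]$ for all $x\in\mathcal C$.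
3. *(Other domains.)* For each $\tau_0\in[0,\infty]$ the following are equivalent: $\lambda\ge\mu$ in dominance order with $|\lambda|=|\mu|$; $D_x\in\mathbb F^{\mathbb R}_{\ge0}$ for all $x\in(0,\infty)^n$; $D_x(\tau_0)\ge0$ for all $x\in(0,\infty)^n$. Likewise, these are equivalent: $\sum_{i\ge k}\lambda_i\le\sum_{i\ge k}\mu_i$ for all $k$; $D_x\in\mathbb F^{\mathbb R}_{\ge0}$ for all $x\in(0,1]^n$; $D_x(\tau_0)\ge0$ for all $x\in(0,1]^n$.
4. *(Log-convexity.)* If $p_j\ge0$, $\sum p_j=1$, and $\sum_jp_j\lambda^{(j)}$ weakly dominates $\nu$, then $\Omega_\nu\le\prod_j\Omega_{\lambda^{(j)}}^{p_j}$ on $[1,\infty)^n$ for every $\tau_0\in[0,\infty]$.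
5. *(Behaviour at the diagonal.)* If $|\lambda|=|\mu|$, $n\ge2$, $x=m\mathbf 1+\eta$, $m>0$, $\sum\eta_i=0$, then
$$D_x(\tau)=q(\tau)\,m^{|\lambda|-2}\sum\eta_i^2+O(\|\eta\|^3),\qquad q(\tau)=\frac{\sum(\lambda_i^2-\mu_i^2)+2\tau\sum_{k<n}c_k}{2(n-1)(1+n\tau)} .$$

For $\lambda=(2,0)$, $\mu=(1,1)$, part 5 gives $q=\frac{1+\tau}{1+2\tau}$. With $\eta=(h,-h)$ this is $q\cdot2h^2$, in agreement with (3.1), where $(x_1-x_2)^2=4h^2$.

### 11.1. Strictness at $\tau_0=0$ and $\tau_0=\infty$ (part 1)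

For $\tau_0\in(0,\infty)$ part 1 is Proposition 7(c).

**Step 1: $\tau_0=0$.** The gap $\tau$ is lost, so we must find a place where strictness survives. Use $M$ from (4.1) with $x=e^t$, $t$ non-constant. Along $\epsilon_k-\epsilon_{k+1}$ the second derivative of $M$ is $\frac1{n!}\sum_\sigma\big((\sigma t)_k-(\sigma t)_{k+1}\big)^2e^{\langle r,\sigma t\rangle}>0$. So, by the argument around (4.3), $(\partial_k-\partial_{k+1})M(r)\ge0$ if $r_k\ge r_{k+1}$, strictly if $r_k>r_{k+1}$. If $t\ge0$, $t\ne0$, then $\partial_nM>0$. Along $r(s)=\mu+s(\lambda-\mu)$ the derivative $\sum_{k<n}c_k(\partial_k-\partial_{k+1})M+c_n\partial_nM$ is $\ge0$. It is $>0$ on $(0,1)$ in either of these cases: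

* $c_n>0$ (then $x\in[1,\infty)^n$, so $t\ge0$ and $t\ne0$);
* some $k<n$ has $c_k>0$ and not both $\lambda_k=\lambda_{k+1}$ and $\mu_k=\mu_{k+1}$, for then $r_k(s)>r_{k+1}(s)$ on $(0,1)$.

Suppose neither holds. Since $\lambda\ne\mu$ and $c_n=0$, some $c_k>0$ with $k<n$. Take a maximal interval $[a,b]\subset\{1,\dots,n-1\}$ on which $c_k>0$; so $c_{a-1}=0$. For each $k\in[a,b]$ we have $\lambda_k=\lambda_{k+1}$ and $\mu_k=\mu_{k+1}$, so $\lambda$ and $\mu$ are constant on $[a,b+1]$. There $\lambda_i-\mu_i=\lambda_a-\mu_a=c_a-c_{a-1}=c_a>0$, hence $c_{b+1}=(b+2-a)c_a>0$. If $b+1<n$ this contradicts maximality; if $b+1=n$ it contradicts $c_n=0$.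

**Step 2: $\tau_0=\infty$.** Here $P_\lambda=e_{\lambda'}$. With $E_k=e_k/\binom nk$, $E_0=1$ and $\lambda_{n+1}=0$,
$$\Omega_\lambda=\prod_jE_{\lambda'_j}=\prod_kE_k^{\lambda_k-\lambda_{k+1}}=\prod_k(E_k/E_{k-1})^{\lambda_k}.$$
So with $\theta_k=\log(E_k/E_{k-1})$ and (4.2), $\log\Omega_\lambda-\log\Omega_\mu=\sum_{k<n}c_k(\theta_k-\theta_{k+1})+c_n\theta_n$. Newton's inequalities $E_k^2\ge E_{k-1}E_{k+1}$, strict for positive non-constant $x$, say $\theta_k>\theta_{k+1}$. And $E_n/E_{n-1}$ is the harmonic mean of $x$, so $\theta_n>0$ if $x\in[1,\infty)^n\setminus\{\mathbf 1\}$. As some $c_k>0$, the difference is $>0$; if $c_n=0$, only positivity of the $x_i$ was used. $\square$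

### 11.2. The quadratic term at the diagonal (part 5)

The eigenvalue equation at $x=\mathbf 1$ determines the second-order Taylor term. Expand, with power sums in $\xi$,
$$\Omega_\lambda(\mathbf 1+\xi)=1+a_\lambda p_1+Q_\lambda p_2+A_\lambda p_1^2+O(\|\xi\|^3).$$

**Step 1: the diagonal direction.** At $\xi=\varepsilon\mathbf 1$ the left side is $(1+\varepsilon)^{|\lambda|}$, so $a_\lambda=|\lambda|/n$ and $nQ_\lambda+n^2A_\lambda=|\lambda|(|\lambda|-1)/2$.

**Step 2: the eigenvalue equation.** At $\mathbf 1$, $\sum x_i^2\partial_i^2\Omega_\lambda=n(2Q_\lambda+2A_\lambda)$. Write the first-order part of $D^{(n)}_\tau$ as $2\tau\sum_{i<l}\frac{x_i^2\partial_i-x_l^2\partial_l}{x_i-x_l}$. Since $\partial_i\Omega_\lambda=a_\lambda+2Q_\lambda\xi_i+2A_\lambda p_1+O(\|\xi\|^2)$, we get $x_i^2\partial_i\Omega_\lambda-x_l^2\partial_l\Omega_\lambda=(2a_\lambda+2Q_\lambda)(\xi_i-\xi_l)+(\text{terms of degree}\ge2)$. The difference is divisible by $\xi_i-\xi_l$, so each quotient has value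 $2a_\lambda+2Q_\lambda$ at $\mathbf 1$. With $\binom n2$ pairs,
$$2n(Q_\lambda+A_\lambda)+2\tau n(n-1)(a_\lambda+Q_\lambda)=e_n(\lambda).$$

**Step 3: subtract.** For $|\lambda|=|\mu|$ we have $a_\lambda=a_\mu$, and Step 1 gives $A_\lambda-A_\mu=-(Q_\lambda-Q_\mu)/n$. Then Step 2 gives
$$2(n-1)(1+n\tau)(Q_\lambda-Q_\mu)=e_n(\lambda)-e_n(\mu)=\sum(\lambda_i^2-\mu_i^2)+2\tau\sum_{k<n}c_k,$$
using $\sum(n-i)(\lambda_i-\mu_i)=\sum_{k<n}c_k$. So $Q_\lambda-Q_\mu=q(\tau)$. For $\xi=\eta$ with $\sum\eta_i=0$ the constant and linear terms of $D_{\mathbf 1+\eta}$ vanish, and the quadratic term is $q(\tau)\sum\eta_i^2$. For general $m$ use homogeneity: $D_{m\mathbf 1+\eta}=m^{|\lambda|}D_{\mathbf 1+\eta/m}$. $\square$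

### 11.3. One denominator on a compact set (part 2)

If $\lambda=\mu$ take $g=1$. If $n=1$, $D_x=x^{\lambda_1}-x^{\mu_1}\ge0$ is independent of $\tau$ and $g=1$ works. Let $\lambda\ne\mu$ and $n\ge2$.

**Step 1: a common denominator with controlled degrees.** As a polynomial in $x$, $D_x$ has coefficients in $\mathbb Q(\tau)$ that are finite at $\tau=0$ and $\tau=\infty$, since the limits of the $c_{\lambda\nu}$ exist and $P_\lambda(\mathbf 1;\tau_0)>0$. By (F3) there is a common denominator in $\mathbb Z_{\ge0}[\tau]$. If it is divisible by a power of $\tau$, finiteness at $0$ makes every numerator divisible by that power, and we cancel it. We obtain $g_0\in\mathbb Z_{\ge0}[\tau]$ with $g_0(0)>0$ and $\deg g_0=M$ such that $f_x=g_0D_x$ is a polynomial in $\tau$ with coefficients polynomial in $x$. By finiteness at $\infty$ its $\tau$-degree is $\le M$. Put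
$$F_x(s,t)=t^Mf_x(s/t),\qquad G_0(s,t)=t^Mg_0(s/t),\qquad\Delta=\{s,t\ge0,\ s+t=1\}.$$
Then $G_0>0$ on $\Delta$. For non-constant $x\in\mathcal C$, $F_x>0$ on $\Delta$ by part 1: in the interior because $D_x(\tau)>0$ on $(0,\infty)$, at $(0,1)$ because $F_x(0,1)=g_0(0)D_x(0)$, and at $(1,0)$ because $F_x(1,0)$ is the leading coefficient of $g_0$ times $D_x(\infty)$.

**Step 2: divide out the vanishing at constant points.** We need a continuous family of strictly positive forms, including at constant $x$.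

*Case $|\lambda|>|\mu|$* (so $\mathcal C\subset[1,\infty)^n$). Put $\rho(x)=\sum(x_i-1)$. For $x=b\mathbf 1$, $b>1$, $F_x=(b^{|\lambda|}-b^{|\mu|})G_0>0$ on $\Delta$. Near $\mathbf 1$, $f_x=g_0\frac{c_n}n\rho(x)+(\text{terms of degree}\ge2\text{ in }x-\mathbf 1)$, because $a_\lambda-a_\mu=c_n/n$. For $x\in[1,\infty)^n$ near $\mathbf 1$ the latter terms are $O(\rho(x)^2)$, as $\|x-\mathbf 1\|\le\rho(x)$. So $F_x/\rho(x)$ extends continuously to $x=\mathbf 1$ with value $\frac{c_n}nG_0>0$.

*Case $|\lambda|=|\mu|$.* Write $x=m\mathbf 1+\eta$ with $m$ the mean of $x$, and put $\rho(x)=\sum\eta_i^2$. By part 5, the quadratic part of the polynomial $f_{\mathbf 1+\zeta}$ in $\zeta$ with $\sum\zeta_i=0$ is $g_0q\sum\zeta_i^2$; in particular $g_0q$ is a polynomial in $\tau$ of degree $\le M$. Since $f_{m\mathbf 1+\eta}=m^{|\lambda|}f_{\mathbf 1+\eta/m}$, the cubic error is locally uniform in $m$, coefficientwise in $\tau$. So $F_x/\rho(x)$ extends continuously to $x=m\mathbf 1$ with value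 $m^{|\lambda|-2}$ times the degree-$M$ homogenization of $g_0q$. This is positive on $\Delta$ because $q>0$ on $[0,\infty]$: $\sum\lambda_i^2>\sum\mu_i^2$ by Section 2, and $q(\infty)=\frac{\sum_{k<n}c_k}{n(n-1)}>0$.

**Step 3: compactness.** In both cases $x\mapsto F_x/\rho(x)$ is a continuous map from $\mathcal C$ to the degree-$M$ forms positive on $\Delta$. Let $U_N$ be the set of degree-$M$ forms $G$ for which $(s+t)^NG$ has all coefficients $>0$. Each $U_N$ is open. The $U_N$ increase with $N$, since multiplying by $s+t$ adds neighbouring coefficients. By (F4) they cover the forms positive on $\Delta$. The image of $\mathcal C$ is compact, so one $N$ works for all $x\in\mathcal C$. Then $g=(1+\tau)^Ng_0$ satisfies $gD_x=(1+\tau)^Nf_x\in\mathbb R_{\ge0}[\tau]$ for all $x\in\mathcal C$; where $\rho(x)=0$ we have $D_x=0$. $\square$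

### 11.4. The domains $(0,\infty)^n$ and $(0,1]^n$ (part 3)

**Step 1: $(0,\infty)^n$.** Let $\lambda\ge\mu$. If $\lambda=\mu$ or $x$ is constant, $D_x=0$. Otherwise Proposition 7(c) with $c_n=0$ gives $D_x(\tau)>0$ for $\tau\in(0,\infty)$, and Lemma 8 gives $D_x\in\mathbb F^{\mathbb R}_{\ge0}$. The second statement implies the third as in Step 2 of Section 10. Finally let $D_x(\tau_0)\ge0$ on $(0,\infty)^n$. At $x=t\mathbf 1$ this says $t^{|\lambda|}\ge t^{|\mu|}$ for all $t>0$; letting $t\to0$ and $t\to\infty$ forces $|\lambda|=|\mu|$. Step 3 of Section 10 gives dominance.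

**Step 2: $(0,1]^n$, sufficiency.** Now the last coordinate is replaced by the first. Put $d_k=\sum_{i\ge k}(\mu_i-\lambda_i)$, $d_{n+1}=0$, and assume all $d_k\ge0$. Then
$$\lambda-\mu=\sum_{k=2}^nd_k(\epsilon_{k-1}-\epsilon_k)-d_1\epsilon_1,$$
since the $i$-th coordinate of the right side is $d_{i+1}-d_i=\lambda_i-\mu_i$. We have $\partial_1\Phi_x=\mathbb E[u_1e^{\langle r-\tau\delta,u\rangle}]$ with $u_1=\log x^{(1)}\le0$ for $x\in(0,1]^n$. If $x$ is non-constant then $u_1<0$ a.s., because $x^{(2)}$ is a.s. non-constant (Lemma 6) with entries $\le1$, and $x^{(1)}$ lies a.s. strictly between them. As in Proposition 7(c), along $r(s)=\mu+\tau\delta+s(\lambda-\mu)$,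
$$\frac d{ds}\Phi_x(r(s))=\sum_{k=2}^nd_k(\partial_{k-1}-\partial_k)\Phi_x-d_1\partial_1\Phi_x>0$$
for non-constant $x\in(0,1]^n$ and $\lambda\ne\mu$. So $D_x(\tau)>0$ on $(0,\infty)$, and Lemma 8 applies. If $\lambda=\mu$, $D_x=0$. For $x=b\mathbf 1$ with $b\le1$, $D_x=b^{|\lambda|}-b^{|\mu|}\ge0$, because $|\lambda|\le|\mu|$ (from $d_1\ge0$). The second statement implies the third as before.

**Step 3: $(0,1]^n$, necessity.** Take $x=(1^{k-1},t^{n-k+1})$ and $t\to0^+$. A monomial $x^\beta$ of $P_\lambda$, $\beta$ a permutation of $\nu\le\lambda$, has $t$-degree $\sum_{i\ge k}\beta_i\ge\sum_{i\ge k}\nu_i\ge\sum_{i\ge k}\lambda_i$. The first bound holds because $\nu_k,\dots,\nu_n$ are the smallest entries, the second because $|\nu|=|\lambda|$ and $\nu\le\lambda$. Equality is attained by $x^\lambda$, and coefficients are nonnegative. So $\Omega_\lambda\sim C\,t^{\sum_{i\ge k}\lambda_i}$ with $C>0$, and likewise for $\mu$. From $D_x(\tau_0)\ge0$ for small $t$ we get $\sum_{i\ge k}\lambda_i\le\sum_{i\ge k}\mu_i$.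 $\square$

### 11.5. Log-convexity (part 4)

Let $\tau\in(0,\infty)$ and $x\in[1,\infty)^n$. Proposition 7(c) is stated for real weakly decreasing vectors, so it applies to $\sum_jp_j\lambda^{(j)}$ and $\nu$:
$$\Omega_\nu=\Phi_x(\nu+\tau\delta)\le\Phi_x\Big(\sum_jp_j\lambda^{(j)}+\tau\delta\Big)=\mathbb E\prod_j\big(e^{\langle\lambda^{(j)},u\rangle}\big)^{p_j}\le\prod_j\big(\mathbb E\,e^{\langle\lambda^{(j)},u\rangle}\big)^{p_j}=\prod_j\Omega_{\lambda^{(j)}}^{p_j},$$
the second inequality being Hölder's. For $\tau_0=0,\infty$ take limits. $\blacksquare$
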